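
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}


\title{Regularity of ultrafilters need not be determined by\\ the cofinalities of ultrapowers}

\begin{abstract}
To an ultrafilter $D$ we associate the function sending a cardinal $\lambda$ to the cofinality of the ultrapower $\prod_D\langle\lambda,<\rangle$. Lipparini asked whether this function determines for which pairs $(\nu,\mu)$ the ultrafilter is $(\nu,\mu)$-regular. We show that the answer is independent of ZFC, modulo large cardinals. From infinitely many supercompact cardinals we force two ultrafilters with the same cofinality function, one of which is $(\omega,a^+)$-regular while the other is not even $(\nu,a^+)$-regular for any infinite $\nu<a$; here $a$ is a singular cardinal of cofinality $\omega$. On the other hand, the answer is positive if every uniform ultrafilter over every regular uncountable cardinal $\lambda$ is $(\omega,\lambda)$-regular, which by a theorem of Donder holds under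 $V=L$. We also prove in ZFC that for regular $\nu$ the cofinality function determines $(\nu,\mu)$-regularity whenever $\nu\le\mu\le\nu^{+\omega}$.
\end{abstract}

\section{Introduction}

\subsection*{The question}

Ultrafilters are taken over arbitrary sets. Let $\nu\le\mu$ be infinite cardinals. An ultrafilter $D$ over $I$ is \emph{$(\nu,\mu)$-regular} if there is an indexed family $\{X_\alpha:\alpha<\mu\}$ of members of $D$ such that every $i\in I$ belongs to fewer than $\nu$ of the sets $X_\alpha$. We call such a family a \emph{witness}. Regularity is a strong form of incompleteness: there are $\mu$ sets in $D$ such that any $\nu$ of them have empty intersection. The property becomes stronger when $\nu$ decreases or $\mu$ increases, so for fixed $\mu$ the strongest of these properties is $(\omega,\mu)$-regularity. A principal ultrafilter has none of them, since all its members share a point.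

For functions $f,g$ from $I$ to an ordinal write $f<_Dg$ if $\{i:f(i)<g(i)\}\in D$. For a cardinal $\lambda$ let
\[
\chi_D(\lambda)=\operatorname{cf}\Bigl(\prod\nolimits_D\langle\lambda,<\rangle\Bigr)
\]
be the cofinality of the ultrapower of $\langle\lambda,<\rangle$ modulo $D$. We call $\chi_D$ the \emph{cofinality function} of $D$.

\begin{quote}
\textbf{Question} (Lipparini \cite{lipparini}). \emph{Are the regularity properties of an ultrafilter determined by its cofinality function? That is, if $D$ and $D'$ are ultrafilters with $\chi_D(\lambda)=\chi_{D'}(\lambda)$ for every cardinal $\lambda$, is it true for all infinite $\nu\le\mu$ that $D$ is $(\nu,\mu)$-regular if and only if $D'$ is?}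
\end{quote}

There is some evidence for a positive answer. For infinite regular $\kappa$ an ultrafilter $D$ is $(\kappa,\kappa)$-regular if and only if $\chi_D(\kappa)\ne\kappa$ (Lemma~\ref{lem:basic}(d)). More generally, a witness of $(\nu,\mu)$-regularity lets one bound any $\mu$ functions into a regular cardinal $\kappa\in[\nu,\mu]$, so that
\begin{equation}\label{eq:necessary}
D\text{ is }(\nu,\mu)\text{-regular}\ \Longrightarrow\ \chi_D(\kappa)>\mu\ \text{ for every regular }\kappa\in[\nu,\mu].
\end{equation}
If for some pair $(\nu,\mu)$ the converse of \eqref{eq:necessary} holds for all ultrafilters, then the cofinality function determines $(\nu,\mu)$-regularity for this pair. Theorem~\ref{thm:C} below says that this is the case when $\nu$ is regular and $\mu\le\nu^{+\omega}$. (If $\nu=\mu$ is singular, the right-hand side of \eqref{eq:necessary} is vacuous and the converse fails, for instance for principal ultrafilters.)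

\subsection*{The results}

\begin{theorem}\label{thm:A}
If ZFC + ``there are infinitely many supercompact cardinals'' is consistent, then so is ZFC + the following statement. There are a singular cardinal $a$ of cofinality $\omega$ and ultrafilters $D,D'$ such that, with $\mu=a^+$,
\begin{enumerate}
\item[(1)] $\chi_D(\lambda)=\chi_{D'}(\lambda)$ for every cardinal $\lambda$;
\item[(2)] $D'$ is $(\omega,\mu)$-regular, hence $(\nu,\mu)$-regular for all infinite $\nu\le\mu$;
\item[(3)] $D$ is $(\nu,\mu)$-regular for $\nu\in\{a,\mu\}$ and for no other infinite $\nu\le\mu$.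
\end{enumerate}
\end{theorem}

An ultrafilter over a set of size $\lambda$ is \emph{uniform} if all its members have size $\lambda$.

\begin{theorem}\label{thm:B}
Suppose every uniform ultrafilter over every regular uncountable cardinal $\lambda$ is $(\omega,\lambda)$-regular. If $D$ and $D'$ are ultrafilters with the same cofinality function, then they have the same regularity properties.
\end{theorem}

\begin{theorem}[ZFC]\label{thm:C}
Let $\nu$ be an infinite regular cardinal, $n<\omega$, and $D$ an ultrafilter.
\begin{enumerate}
\item[(1)] $D$ is $(\nu,\nu^{+n})$-regular if and only if $\chi_D(\nu^{+k})>\nu^{+n}$ for all $k\le n$.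
\item[(2)] $D$ is $(\nu,\nu^{+\omega})$-regular if and only if $\chi_D(\nu^{+k})>\nu^{+\omega}$ for all $k<\omega$.
\end{enumerate}
Thus for regular $\nu$ the cofinality function determines $(\nu,\mu)$-regularity whenever $\nu\le\mu\le\nu^{+\omega}$.
\end{theorem}

By a theorem of Donder \cite{donder}, which we use as a black box, the hypothesis of Theorem~\ref{thm:B} holds under $V=L$. Hence:

\begin{corollary}
If ZFC is consistent, then ZFC does not refute a positive answer to the Question. If ZFC + ``there are infinitely many supercompact cardinals'' is consistent, then ZFC does not prove a positive answer.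
\end{corollary}

So, if ZFC is consistent, a negative answer needs some hypothesis beyond ZFC. We do not claim that the large cardinal hypothesis of Theorem~\ref{thm:A} is optimal.

\subsection*{The idea of Theorem~\ref{thm:A}}

Suppose $D$ satisfies the strongest conclusion of \eqref{eq:necessary}, that is, $\chi_D(\kappa)>\mu$ for all infinite regular $\kappa\le\mu$. Then one can multiply $D$ by an $(\omega,\mu)$-regular ultrafilter over a set of size $\mu$ and obtain an $(\omega,\mu)$-regular $D'$ with the \emph{same} cofinality function (Proposition~\ref{prop:absorb}). So it is enough to find such a $D$ which is not $(\omega,\mu)$-regular, that is, a failure of the converse of \eqref{eq:necessary} for $\nu=\omega$.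

By Theorem~\ref{thm:C}, $\mu=\aleph_{\omega+1}$ is the first place where this is not excluded. This is the successor of a singular cardinal of cofinality $\omega$, and it suggests the following plan. Let $a=\sup_n\lambda_n$ and $\mu=a^+$. Look for ultrafilters $B_n$ with $\chi_{B_n}(\kappa)>\mu$ for all infinite regular $\kappa\le\lambda_n$ and for $\kappa=\mu$, but with a \emph{gap} $\chi_{B_n}(\lambda_n^+)=\lambda_n^+$. The gap prevents $B_n$ from being $(\nu,\mu)$-regular for $\nu\le\lambda_n^+$, and it is visible to $\chi_{B_n}$. Now take the sum $D=\sum_EB_n$ over a nonprincipal ultrafilter $E$ over $\omega$. The failures of regularity survive in $D$. But the places $\lambda_n^+$ at which they were visible have moved up to $a$; for each fixed infinite regular $\kappa<a$ almost all $B_n$ have $\chi_{B_n}(\kappa)>\mu$, and $a$, being singular, contributes no new value. So $\chi_D$ shows no gap.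

Each block $B_n$ is a product of two ultrafilters. One lives over $\lambda_n$ and raises the cofinalities of all infinite regular $\kappa\le\lambda_n$ to at least a large cardinal $\rho_n>\lambda_n^+$. The other is $(\rho_n,\mu)$-regular and lifts all regular cardinals from $\rho_n$ up beyond $\mu$. Neither disturbs $\lambda_n^+$.

Section~\ref{sec:basic} collects basic facts. Section~\ref{sec:C} proves Theorem~\ref{thm:C}. Section~\ref{sec:glue} carries out in ZFC the reduction of Theorem~\ref{thm:A} to blocks. Section~\ref{sec:cohen} explains the construction of a block in the simplest case. Sections~\ref{sec:laver} and~\ref{sec:A} build all blocks in one model and prove Theorem~\ref{thm:A}. Section~\ref{sec:B} proves Theorem~\ref{thm:B}.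

\section{Regularity, cofinalities and sums}\label{sec:basic}

\begin{lemma}\label{lem:basic}
Let $D$ be an ultrafilter over $I$.
\begin{enumerate}
\item[(a)] If $\nu\le\nu'\le\mu'\le\mu$ and $D$ is $(\nu,\mu)$-regular, then $D$ is $(\nu',\mu')$-regular.
\item[(b)] If $D$ is $(\nu,\mu)$-regular and $\kappa\in[\nu,\mu]$ is regular, then $\chi_D(\kappa)>\mu$.
\item[(c)] Let $\kappa$ be infinite regular. Then $\chi_D(\kappa)\ge\kappa$. If every $f:I\to\kappa$ is bounded by some $\gamma<\kappa$ on a set in $D$, in particular if $|I|<\kappa$, then $\chi_D(\kappa)=\kappa$.
\item[(d)] For $\kappa$ infinite regular the following are equivalent: \textup{(i)} $D$ is $(\kappa,\kappa)$-regular; \textup{(ii)} $\chi_D(\kappa)\ne\kappa$; \textup{(iii)} some $f:I\to\kappa$ is not bounded by any $\gamma<\kappa$ on a set in $D$.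
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Use only $\mu'$ of the sets in a witness.

(b) Let $\{X_\alpha:\alpha<\mu\}$ be a witness and $f_\alpha:I\to\kappa$ for $\alpha<\mu$. Put $g(i)=\sup\{f_\alpha(i)+1:i\in X_\alpha\}$. This is a supremum of fewer than $\nu\le\kappa$ ordinals below the regular cardinal $\kappa$, so $g(i)<\kappa$. On $X_\alpha\in D$ we have $f_\alpha<g$. So no $\mu$ functions are cofinal.

(c) Fewer than $\kappa$ functions into $\kappa$ are strictly bounded pointwise, which gives the first statement. In the second case the $\kappa$ constant functions are cofinal. If $|I|<\kappa$, every $f:I\to\kappa$ is bounded everywhere.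

(d) (i)$\Rightarrow$(ii) is (b) with $\nu=\mu=\kappa$, and (ii)$\Rightarrow$(iii) is the second part of (c). For (iii)$\Rightarrow$(i), let $X_\xi=\{i:f(i)>\xi\}$ for $\xi<\kappa$. Each $X_\xi$ is in $D$, and $i\in X_\xi$ only for $\xi<f(i)$, that is, for fewer than $\kappa$ ordinals $\xi$.
\end{proof}

The next lemma is our main tool for passing from large cofinalities to more regularity: a bound for suitable functions allows us to shrink the sets of a witness.

\begin{lemma}[Thinning]\label{lem:thin}
Let $X_\alpha$ $(\alpha<\mu)$ be members of $D$ and $x(i)=\{\alpha:i\in X_\alpha\}$. Let $\kappa$ be infinite regular with $\chi_D(\kappa)>\mu$, and let $e_i:x(i)\to\kappa$ be any maps $(i\in I)$. Then there is $g:I\to\kappa$ such that $X'_\alpha=\{i\in X_\alpha:e_i(\alpha)<g(i)\}\in D$ for all $\alpha<\mu$.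
\end{lemma}

\begin{proof}
Let $f_\alpha(i)=e_i(\alpha)$ if $i\in X_\alpha$ and $f_\alpha(i)=0$ otherwise. These are $\mu$ functions into $\kappa$, so some $g:I\to\kappa$ satisfies $f_\alpha<_Dg$ for all $\alpha$. Then $X'_\alpha=X_\alpha\cap\{i:f_\alpha(i)<g(i)\}\in D$.
\end{proof}

\begin{lemma}\label{lem:lo}
Let $L_i$ $(i\in I)$ be nonempty linear orders without last element and $c_i=\operatorname{cf}(L_i)$. Then $\operatorname{cf}(\prod_DL_i)=\operatorname{cf}(\prod_Dc_i)$. Consequently two ultrafilters have the same cofinality function if and only if their cofinality functions agree on the infinite regular cardinals.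
\end{lemma}

\begin{proof}
Strictly increasing cofinal maps $c_i\to L_i$ induce an order embedding of $\prod_Dc_i$ into $\prod_DL_i$ with cofinal image. In particular $\chi_D(\lambda)=\chi_D(\operatorname{cf}\lambda)$ for $\lambda$ singular. For $\lambda$ finite, $\prod_D\lambda\cong\lambda$.
\end{proof}

\subsection*{Sums and products}

Let $E$ be an ultrafilter over $J$ and $D_j$ an ultrafilter over $I_j$ for $j\in J$. The \emph{sum} $\sum_ED_j$ is the ultrafilter over $\{(j,i):j\in J,\ i\in I_j\}$ given by
\[
X\in\sum\nolimits_ED_j\iff\{j:(X)_j\in D_j\}\in E,\qquad (X)_j=\{i:(j,i)\in X\}.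
\]
If all $D_j$ equal $D$, we write $E\times D$. Sending $f$ to the sequence of the classes of the functions $f(j,\cdot)$ modulo $D_j$ gives an isomorphism $\prod_{\sum_ED_j}\lambda\cong\prod_E\bigl(\prod_{D_j}\lambda\bigr)$: by definition, $f<g$ modulo the sum if and only if $\{j:f(j,\cdot)<_{D_j}g(j,\cdot)\}\in E$, and the same holds for equality. With Lemma~\ref{lem:lo} we get, for $\lambda$ infinite regular,
\begin{equation}\label{eq:sum}
\chi_{\sum_ED_j}(\lambda)=\operatorname{cf}\Bigl(\prod\nolimits_E\chi_{D_j}(\lambda)\Bigr),\qquad
\chi_{E\times D}(\lambda)=\chi_E(\chi_D(\lambda)).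
\end{equation}
Thus products of ultrafilters compose cofinality functions, the right-hand factor acting first.

\begin{lemma}\label{lem:sum}
Let $D^*=\sum_ED_j$ be as above, and let $\nu\le\mu$ be infinite cardinals.
\begin{enumerate}
\item[(a)] If $\lambda$ is infinite regular and $\{j:\chi_{D_j}(\lambda)>\mu\}\in E$, then $\chi_{D^*}(\lambda)>\mu$.
\item[(b)] If $E$ is $(\nu,\mu)$-regular, so is $D^*$.
\item[(c)] Let $\mu$ be regular, $|J|<\mu$ and $J_0\in E$. If $D^*$ is $(\nu,\mu)$-regular, then $D_j$ is $(\nu,\mu)$-regular for some $j\in J_0$.
\end{enumerate}
\end{lemma}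

\begin{proof}
(a) By \eqref{eq:sum} we must bound $\mu$ elements of $\prod_E\chi_{D_j}(\lambda)$. On the given set of indices $j$ this can be done pointwise, since there $\chi_{D_j}(\lambda)$ is a regular cardinal above $\mu$.

(b) Pull the sets of a witness for $E$ back along $(j,i)\mapsto j$.

(c) Let $X_\alpha$ $(\alpha<\mu)$ be a witness. For each $\alpha$ the set $\{j\in J_0:(X_\alpha)_j\in D_j\}$ is in $E$; choose $j_\alpha$ in it. Since $\mu$ is regular and $|J|<\mu$, there is $j$ such that $A=\{\alpha:j_\alpha=j\}$ has size $\mu$. Then $\{(X_\alpha)_j:\alpha\in A\}$ is a witness that $D_j$ is $(\nu,\mu)$-regular, because $i\in(X_\alpha)_j$ means $(j,i)\in X_\alpha$.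
\end{proof}

\section{Stepping down from $\mu$ to $\nu$: proof of Theorem~\ref{thm:C}}\label{sec:C}

For part (1) we start from $(\mu,\mu)$-regularity and apply the Thinning Lemma once for each cardinal between $\nu$ and $\mu$; for part (2) we put together witnesses for all $\nu^{+k}$.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
The ``only if'' parts are Lemma~\ref{lem:basic}(b).

\emph{Part (1).} Let $\mu=\nu^{+n}$ and $\chi_D(\nu^{+k})>\mu$ for all $k\le n$. We show by downward induction on $k\le n$ that $D$ is $(\nu^{+k},\mu)$-regular; the case $k=0$ is what we want. For $k=n$ this is Lemma~\ref{lem:basic}(d). Let $k<n$ and let $X_\alpha$ $(\alpha<\mu)$ witness $(\nu^{+(k+1)},\mu)$-regularity. Then $x(i)=\{\alpha:i\in X_\alpha\}$ has size at most $\nu^{+k}$, so there are injections $e_i:x(i)\to\nu^{+k}$. Apply Lemma~\ref{lem:thin} with $\kappa=\nu^{+k}$. As $e_i$ is injective, each $i$ lies in at most $|g(i)|<\nu^{+k}$ of the sets $X'_\alpha$, so these witness $(\nu^{+k},\mu)$-regularity.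

\emph{Part (2).} Let $\chi_D(\nu^{+k})>\nu^{+\omega}$ for all $k<\omega$. By part (1), for each $k$ there is a witness $X^k_\alpha$ $(\alpha<\nu^{+k})$ of $(\nu,\nu^{+k})$-regularity. If $\nu=\omega$, let $Z_k$ $(k<\omega)$ be a witness of $(\omega,\omega)$-regularity; if $\nu>\omega$, let $Z_k=I$. For $\alpha<\nu^{+\omega}$ put $X_\alpha=Z_k\cap X^k_\alpha$, where $k$ is least with $\alpha<\nu^{+k}$. If $\nu=\omega$, each $i$ is in finitely many $Z_k$ and, for each of these $k$, in finitely many $X^k_\alpha$. If $\nu>\omega$, the set of $\alpha$ with $i\in X_\alpha$ is a countable union of sets of size $<\nu$, hence of size $<\nu$, as $\nu$ is regular and uncountable.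
\end{proof}

It is instructive to see where this method stops. Let $\lambda_0<\lambda_1<\cdots$ be infinite cardinals, $a=\sup_k\lambda_k$ and $\mu=a^+$, and let $\chi_D(\kappa)>\mu$ for all infinite regular $\kappa\le\mu$. Then $D$ is $(\mu,\mu)$-regular, and thinning with $\kappa=\omega$ gives $(a,\mu)$-regularity (the argument is that of Proposition~\ref{prop:glue}(iii)). To go on from the resulting witness, we would have to make $|x(i)|$ bounded below $a$ on a set in $D$; that is, we would have to bound by a constant the function sending $i$ to the least $k$ with $|x(i)|\le\lambda_k$. But $\chi_D(\omega)\neq\omega$ means that some functions into $\omega$ are unbounded modulo $D$, and nothing in the argument prevents this one from being among them. The failure in Theorem~\ref{thm:A} occurs exactly for such pairs $(\nu,a^+)$, a range not covered by Theorem~\ref{thm:C}.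

\section{Reduction to blocks}\label{sec:glue}

\begin{proposition}\label{prop:absorb}
Let $\mu$ be an infinite cardinal and suppose $\chi_D(\lambda)>\mu$ for every infinite regular $\lambda\le\mu$. Let $R$ be an $(\omega,\mu)$-regular ultrafilter over a set of size $\mu$, and let $D'=R\times D$. Then $D'$ is $(\omega,\mu)$-regular and $\chi_{D'}(\lambda)=\chi_D(\lambda)$ for every cardinal $\lambda$.
\end{proposition}

Such an $R$ exists: take any ultrafilter over $[\mu]^{<\omega}$ containing all sets $\{s:\alpha\in s\}$, $\alpha<\mu$. Each $s$ lies in finitely many of them.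

\begin{proof}
Regularity is Lemma~\ref{lem:sum}(b). Let $\lambda$ be infinite regular and $c=\chi_D(\lambda)$, a regular cardinal. Then $c>\mu$: by hypothesis if $\lambda\le\mu$, and since $c\ge\lambda$ if $\lambda>\mu$. By \eqref{eq:sum}, $\chi_{D'}(\lambda)=\chi_R(c)$, and this equals $c$ by Lemma~\ref{lem:basic}(c), as $R$ is over a set of size $\mu<c$. Now use Lemma~\ref{lem:lo}.
\end{proof}

\begin{definition}
Let $\lambda$ be an infinite cardinal and $\mu>\lambda^+$ a regular cardinal. An ultrafilter $B$ is a \emph{$(\lambda,\mu)$-block} if
\begin{enumerate}
\item[(B1)] $\chi_B(\kappa)>\mu$ for every infinite regular $\kappa\le\lambda$ and for $\kappa=\mu$;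
\item[(B2)] $\chi_B(\lambda^+)=\lambda^+$.
\end{enumerate}
\end{definition}

\begin{proposition}[Gluing blocks]\label{prop:glue}
Let $\lambda_0<\lambda_1<\cdots$ be infinite cardinals, $a=\sup_n\lambda_n$ and $\mu=a^+$. Let $B_n$ be a $(\lambda_n,\mu)$-block for each $n$, let $E$ be a nonprincipal ultrafilter over $\omega$, and let $D=\sum_EB_n$. Then:
\begin{enumerate}
\item[(i)] $\chi_D(\kappa)>\mu$ for every infinite regular $\kappa\le\mu$;
\item[(ii)] $D$ is not $(\nu,\mu)$-regular for any infinite $\nu<a$;
\item[(iii)] $D$ is $(a,\mu)$-regular and $(\mu,\mu)$-regular.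
\end{enumerate}
\end{proposition}

\begin{proof}
(i) Since $a$ is singular, the infinite regular cardinals $\le\mu$ are $\mu$ and those below $a$. If $\kappa<a$ is infinite regular, then $\kappa\le\lambda_n$ for all but finitely many $n$, and for these $n$ we have $\chi_{B_n}(\kappa)>\mu$ by (B1). If $\kappa=\mu$, this holds for all $n$. Apply Lemma~\ref{lem:sum}(a).

(ii) Suppose $D$ is $(\nu,\mu)$-regular with $\nu<a$. The set $J_0=\{n:\lambda_n^+\ge\nu\}$ is cofinite, so it is in $E$. By Lemma~\ref{lem:sum}(c) some $B_n$ with $n\in J_0$ is $(\nu,\mu)$-regular, hence $(\lambda_n^+,\lambda_n^+)$-regular by Lemma~\ref{lem:basic}(a). By Lemma~\ref{lem:basic}(b), $\chi_{B_n}(\lambda_n^+)>\lambda_n^+$, contradicting (B2).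

(iii) By (i) and Lemma~\ref{lem:basic}(d), $D$ is $(\mu,\mu)$-regular. Let $X_\alpha$ $(\alpha<\mu)$ be a witness. Each $x(i)=\{\alpha:i\in X_\alpha\}$ has size at most $a$. Inject $x(i)$ into $a$ and let $e_i(\alpha)$ be the least $k$ such that the image of $\alpha$ is below $\lambda_k$; then $e_i:x(i)\to\omega$ and $|e_i^{-1}(k)|\le\lambda_k$. Since $\chi_D(\omega)>\mu$, Lemma~\ref{lem:thin} gives $g$ with values in $\omega$ and sets $X'_\alpha\in D$ such that each $i$ lies in at most $\sum_{k<g(i)}\lambda_k<a$ of them.
\end{proof}

By Propositions~\ref{prop:absorb} and~\ref{prop:glue}, Theorem~\ref{thm:A} follows once we have a model with such a sequence of blocks. Each block will be a product of two factors.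

\begin{lemma}[Two factors]\label{lem:two}
Let $\lambda$ be an infinite cardinal, $\mu$ a regular cardinal and $\rho$ a cardinal with $\lambda^+<\rho\le\mu$. Suppose that
\begin{itemize}
\item $F$ is an ultrafilter over $\lambda$ with $\chi_F(\kappa)\ge\rho$ for every infinite regular $\kappa\le\lambda$;
\item $H$ is a $(\rho,\mu)$-regular ultrafilter with $\chi_H(\lambda^+)=\lambda^+$.
\end{itemize}
Then $H\times F$ is a $(\lambda,\mu)$-block.
\end{lemma}

\begin{proof}
By \eqref{eq:sum}, $\chi_{H\times F}(\kappa)=\chi_H(\chi_F(\kappa))$ for infinite regular $\kappa$. Let $\kappa\le\lambda$ be infinite regular and $c=\chi_F(\kappa)\ge\rho$, a regular cardinal. If $c\le\mu$, then $\chi_H(c)>\mu$ by Lemma~\ref{lem:basic}(b); if $c>\mu$, then $\chi_H(c)\ge c>\mu$ by Lemma~\ref{lem:basic}(c). Since $F$ is over $\lambda$, Lemma~\ref{lem:basic}(c) gives $\chi_F(\mu)=\mu$ and $\chi_F(\lambda^+)=\lambda^+$. So $\chi_{H\times F}(\mu)=\chi_H(\mu)>\mu$ by Lemma~\ref{lem:basic}(b), and $\chi_{H\times F}(\lambda^+)=\chi_H(\lambda^+)=\lambda^+$.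
\end{proof}

The division of labor is worth noting. $F$ carries the small cardinals to $\rho$ or beyond without moving any regular cardinal above $\lambda$, because it lives over $\lambda$. $H$ carries all regular cardinals in $[\rho,\mu]$ past $\mu$, and all we ask of it below $\rho$ is that it fix $\lambda^+$.

\section{A warm-up: one block over $\omega$}\label{sec:cohen}

We first sketch how to get a block with $\lambda=\omega$. All that is needed is one supercompact cardinal $\rho$ and $\rho$ Cohen reals. Nothing later depends on this sketch; the details are contained in Section~\ref{sec:A}.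

Recall that for an infinite cardinal $\rho$ and an ordinal $\sigma\ge\rho$, $P_\rho\sigma$ is the set of $x\subseteq\sigma$ with $|x|<\rho$, and an ultrafilter over $P_\rho\sigma$ is \emph{fine} if it contains $\{x:\alpha\in x\}$ for every $\alpha<\sigma$. An uncountable cardinal $\rho$ is \emph{supercompact} if for every cardinal $\sigma\ge\rho$ there is a fine, normal, $\rho$-complete ultrafilter over $P_\rho\sigma$. Equivalently, for every $\sigma\ge\rho$ there is an elementary embedding $j:V\to M$ into a transitive class with critical point $\rho$, $j(\rho)>\sigma$ and $M^\sigma\subseteq M$. The construction of blocks uses only fineness and $\rho$-completeness. Normality, through embeddings, enters in Section~\ref{sec:laver}.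

Let $\rho$ be supercompact in $V$, $\mu>\rho$ regular, and let $G$ be $V$-generic for the poset of finite partial functions from $\rho\times\omega$ to $\omega$. Let $g_\xi(i)=(\bigcup G)(\xi,i)$ for $\xi<\rho$, $i<\omega$. The poset is c.c.c., so cardinals and cofinalities are preserved.

\emph{The factor $F$.} Let $V_\xi=V[\langle g_\eta:\eta<\xi\rangle]$. Then $g_\xi$ is Cohen generic over $V_\xi$. By genericity, any finitely many of the sets $B_{\xi,f}=\{i:f(i)<g_\xi(i)\}$, where $f\in V_\xi$ and $f:\omega\to\omega$, have infinite intersection. Let $F$ be an ultrafilter over $\omega$ in $V[G]$ containing all these sets. Every $f:\omega\to\omega$ in $V[G]$ has a name involving only countably many conditions, so it lies in some $V_\xi$ with $\xi<\rho$. Hence fewer than $\rho$ functions lie in one $V_\xi$ and are all below $g_\xi$ modulo $F$. So $\chi_F(\omega)\ge\rho$.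

\emph{The factor $H$.} Let $U\in V$ be a fine $\rho$-complete ultrafilter over $I=(P_\rho\mu)^V$, and in $V[G]$ let $H\supseteq U$ be any ultrafilter over $I$. Each $x\in I$ lies in fewer than $\rho$ of the sets $\{x:\alpha\in x\}\in H$, $\alpha<\mu$, so $H$ is $(\rho,\mu)$-regular. If $f:I\to\omega_1$ is in $V[G]$, then by the c.c.c.\ there are, for each $x$, only countably many possible values of $f(x)$; so some $g:I\to\omega_1$ in $V$ satisfies $f<g$ everywhere. By $\rho$-completeness $g$ is constant on a set in $U$, so $f$ is bounded below $\omega_1$ on a set in $H$. Hence $\chi_H(\omega_1)=\omega_1$.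

By Lemma~\ref{lem:two}, $B=H\times F$ is an $(\omega,\mu)$-block. The argument for $H$ says nothing about $\chi_H(\omega)$, since the countably many possible values may be unbounded in $\omega$; this is why $F$ is needed and why it acts first.

A single block is not yet a counterexample, because its failure of regularity is recorded in $\chi_B(\omega_1)=\omega_1$. By Proposition~\ref{prop:glue} we need blocks for a sequence $\lambda_0<\lambda_1<\cdots$ and for one common $\mu$, in one model. This brings three new tasks. First, $F_n$ must raise the cofinality of \emph{every} infinite regular $\kappa\le\lambda_n$, which is a matter of bookkeeping. Second, the ultrafilter from which $H_n$ is built must exist after the forcings for all blocks $m>n$. These forcings are $\rho_n$-directed closed, so it suffices that the supercompactness of $\rho_n$ is indestructible under such forcings; we arrange this next. Third, the forcings for the blocks $m<n$ must be harmless; this is so because they are small.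

\section{Indestructible supercompact cardinals}\label{sec:laver}

Posets are preorders with a largest element $1$, and smaller conditions are stronger. A poset is \emph{$\kappa$-directed closed} if every directed subset of size $<\kappa$ has a lower bound, and \emph{$\kappa$-closed} if every decreasing sequence of length $<\kappa$ has one. As $\kappa$ may cease to be a cardinal in an extension, we use both notions for ordinals $\kappa$; a set has size $<\kappa$ if it is in bijection with an ordinal below $\kappa$.

We need that tails of iterations are closed. Consider an iteration $\langle P_\beta:\beta\le\varepsilon\rangle$ with iterands $\dot S_\beta$, defined by some notion of \emph{permitted} supports, where subsets and finite unions of permitted sets are permitted. For $\delta\le\varepsilon$ and a $P_\delta$-generic $G_\delta$, the \emph{tail} is the set of all $p\restriction[\delta,\varepsilon)$, $p\in P_\varepsilon$, ordered in $V[G_\delta]$ by $d\le d'$ iff $t^\frown d\le t^\frown d'$ for some $t\in G_\delta$. Forcing with $P_\varepsilon$ amounts to forcing with $P_\delta$ and then with the tail.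

\begin{lemma}\label{lem:tail}
Suppose that $P_\beta$ forces $\dot S_\beta$ to be $\kappa$-directed closed for all $\beta\in[\delta,\varepsilon)$, and that in $V[G_\delta]$ the union of any fewer than $\kappa$ supports of members of the tail is contained in some permitted $S\subseteq[\delta,\varepsilon)$ from $V$. Then the tail is $\kappa$-directed closed in $V[G_\delta]$.
\end{lemma}

The lower bound is defined coordinate by coordinate. The point is that if it has been found below $\beta$, it makes the set of $\beta$-th coordinates directed.

\begin{proof}
Let $B\in V[G_\delta]$ be a directed subset of the tail of size $<\kappa$, let $\dot B$ be a name for it, and let $S\in V$ be as in the hypothesis for the supports of its members. Choose $s_0\in G_\delta$ forcing that $\dot B$ is a directed subset of the tail, has size $<\kappa$, and that $S$ contains all supports of its members. By recursion on $\beta$ let $r(\beta)$ be trivial if $\beta\notin S$, and if $\beta\in S$ let $r(\beta)$ be a $P_\beta$-name for a lower bound of $\{d(\beta):d\in\dot B\}$ if there is one, and for $1$ otherwise. We show by induction on $\beta\in[\delta,\varepsilon]$: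
\[
\text{if }s\le s_0\text{ and }s\Vdash d\in\dot B,\text{ then }s^\frown r\restriction[\delta,\beta)\le s^\frown d\restriction[\delta,\beta).
\]
Only the step from $\beta$ to $\beta+1$ with $\beta\in S$ needs an argument, since for $\beta\notin S$ the entry $d(\beta)$ is trivial, and at $\beta=\delta$ and at limits there is nothing new. Let $G_\beta\ni s^\frown r\restriction[\delta,\beta)$ be $P_\beta$-generic, and now let $G_\delta$ and $B$ denote the filter on $P_\delta$ induced by $G_\beta$ and the value of $\dot B$ under it. It is enough to see that in $V[G_\beta]$ the set $\{d'(\beta):d'\in B\}$ (with the names evaluated by $G_\beta$) is directed; as it has size $<\kappa$, it then has a lower bound, and $r(\beta)$ names one. Let $d_1,d_2\in B$ and choose $d_3\in B$ below both. There is $t\in G_\delta$, $t\le s$, which forces $d_1,d_2,d_3\in\dot B$ and satisfies $t^\frown d_3\le t^\frown d_1$ and $t^\frown d_3\le t^\frown d_2$. Since $t\in G_\delta$ and $s^\frown r\restriction[\delta,\beta)\in G_\beta$, also $t^\frown r\restriction[\delta,\beta)\in G_\beta$. By the induction hypothesis it is below $t^\frown d_3\restriction[\delta,\beta)$,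 which is therefore in $G_\beta$ and forces $d_3(\beta)\le d_1(\beta)$ and $d_3(\beta)\le d_2(\beta)$.

Now take $\beta=\varepsilon$ and the original $G_\delta$ and $B$. Every $d\in B$ is forced into $\dot B$ by some $s\le s_0$ in $G_\delta$, so $r\le d$ in the tail. Thus $r$ is a lower bound of $B$.
\end{proof}

With $\delta=0$ the lemma speaks about the whole iteration. In particular, iterations with full support of $\kappa$-directed closed posets are $\kappa$-directed closed.

\begin{lemma}[Laver \cite{laver}]\label{lem:laver}
Let $\rho$ be supercompact and $\gamma<\rho$ an infinite cardinal. There is a $\gamma^+$-directed closed poset $Q$ with $|Q|\le\rho$ which forces that $\rho$ is supercompact and remains so after any $\rho$-directed closed forcing.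
\end{lemma}

The proof is Laver's, with the iteration started above $\gamma$. We give it because we need the closure and the size of $Q$. The idea is as follows. The iteration $Q$ uses at stage $\alpha$ a poset guessed by a function $f$. Given a $\rho$-directed closed $\dot R$, choose $j$ so that $j(f)$ guesses $\dot R$ at $\rho$. Then $j(Q)$ begins with $Q*\dot R$, and its tail is so closed that $j$ can be lifted to $V[G*H]$ in an extension which adds no ultrafilters over $P_\rho\sigma$.

\begin{proof}
By Laver's theorem \cite{laver} there is $f:\rho\to V_\rho$ such that for all $x$ and all cardinals $\theta\ge\rho+|\operatorname{trcl}(x)|$ there is an elementary $j:V\to M$ with critical point $\rho$, $j(\rho)>\theta$, $M^\theta\subseteq M$ and $j(f)(\rho)=x$.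

\emph{The iteration.} Define an iteration $\langle Q_\alpha:\alpha\le\rho\rangle$ with Easton supports, that is, supports are bounded below every inaccessible cardinal. Call $\alpha<\rho$ \emph{active} if
\begin{itemize}
\item $\alpha>\gamma$ is inaccessible and $f(\beta)\in V_\alpha$ for all $\beta<\alpha$;
\item $f(\alpha)=(\tau,\delta)$, where $\delta$ is an ordinal and $\tau$ is a $Q_\alpha$-name forced to be an $\alpha$-directed closed poset.
\end{itemize}
At an active $\alpha$ force with $\tau$; all other stages are trivial. As entries at stage $\alpha$ we use only names, forced to be in $\tau$, that are given by a maximal antichain of $Q_\alpha$ and a function from it to the domain of the name of the underlying set of $\tau$. Every name for an element of $\tau$ is forced to be equal to one of these. Since $\rho$ is inaccessible, $Q_\alpha\in V_\rho$ for all $\alpha<\rho$. As supports are bounded in $\rho$, conditions of $Q=Q_\rho$ can be identified with elements of $V_\rho$, so $|Q|\le\rho$. All iterands are forced to be $\gamma^+$-directed closed. Supports are subsets of $(\gamma,\rho)$ bounded below each inaccessible in $(\gamma,\rho]$,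 and this property is preserved by unions of at most $\gamma$ sets. So $Q$ is $\gamma^+$-directed closed by Lemma~\ref{lem:tail} with $\delta=0$.

\emph{The embedding.} Let $\dot R$ be a $Q$-name forced by $1$ to be a $\rho$-directed closed poset, let $G*H$ be generic for $Q*\dot R$, and let $\sigma\ge\rho$ be a cardinal of $V[G*H]$. Every $\rho$-directed closed poset of $V[G]$ has such a name (mix a given name with one for the trivial poset). In $Q*\dot R$ we use, for the second coordinate, names of the restricted kind described above. We show that in $V[G*H]$ there is a fine, normal, $\rho$-complete ultrafilter over $P_\rho\sigma$. This is enough, since $\dot R$ and $\sigma$ are arbitrary and $\dot R$ may be trivial.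

In $V$ let $\eta=\max(|\operatorname{trcl}(\dot R)|,|Q*\dot R|,\rho)$ and $\theta=2^{2^{\sigma\eta}}$. There are at most $(2^\eta)^\sigma=2^{\sigma\eta}$ nice names for subsets of $\sigma$, and at most $(2^\eta)^{2^{\sigma\eta}}=\theta$ nice names for subsets of $(2^{\sigma\eta})^V$. So in $V[G*H]$ we have $|P_\rho\sigma|\le2^\sigma\le|(2^{\sigma\eta})^V|$ and
\begin{equation}\label{eq:count}
|\mathcal P(P_\rho\sigma)|\le|\theta|.
\end{equation}
Let $j:V\to M$ be as above for $\theta$, with $j(f)(\rho)=(\dot R,\theta)$.

Since $f$ maps $\rho$ into $V_\rho$, $j(f)\restriction\rho=f$. As $V_\rho\subseteq M$, the iteration $j(Q)$, computed in $M$, agrees with $Q$ below $\rho$, and $j(Q)_\rho=Q$ because supports are bounded at the inaccessible $\rho$. In $M$ stage $\rho$ is active with iterand $\dot R$. The first condition is clear, as $j(f)(\beta)=f(\beta)\in V_\rho$ for $\beta<\rho$. For the second, if $G$ is any $Q$-generic filter over $V$, then $\dot R^G$ is $\rho$-directed closed in $V[G]$, hence in $M[G]\subseteq V[G]$. As $M^\theta\subseteq M$, the poset $Q*\dot R$ is the same in $M$ as in $V$. Every active stage $\alpha>\rho$ of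 $j(Q)$ satisfies $j(f)(\rho)=(\dot R,\theta)\in V_\alpha$, so $\alpha>\theta$. Hence $j(Q)=Q*\dot R*\dot Q_{\mathrm{tail}}$, where all nontrivial stages of the tail are inaccessibles of $M$ above $\theta$.

\emph{Closure.} Since $|Q*\dot R|\le\theta$, every $\theta$-sequence of ordinals in $V[G*H]$ has a nice name of size at most $\theta$, and this name is in $M$. So $M[G*H]$ is closed under $\theta$-sequences of $V[G*H]$. (For a transitive model of ZFC, closure under $\theta$-sequences of ordinals gives closure under all $\theta$-sequences of its elements, since these can be coded by ordinals inside the model.)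

We apply Lemma~\ref{lem:tail} in $M$ to $j(Q)$ with $\delta=\rho+1$ and $\kappa=\theta^+$. The iterand at an active $\alpha>\theta$ is $\alpha$-directed closed, hence $\theta^+$-directed closed. Let a family of at most $\theta$ supports be given in $M[G*H]$. Since $|Q*\dot R|\le\theta$, an enumeration of the family in order type at most $\theta$ has, for each index, at most $\theta$ possible values, so the family is contained in a family in $M$ of at most $\theta$ supports. The union of the latter is disjoint from $\theta+1$ and bounded below each inaccessible of $M$ in $(\theta,j(\rho)]$, so it is permitted. Thus $Q_{\mathrm{tail}}$ is $\theta^+$-directed closed in $M[G*H]$, and therefore $\theta^+$-closed in $V[G*H]$, because decreasing sequences of length at most $\theta$ in $V[G*H]$ belong to $M[G*H]$.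

Let $K$ be $Q_{\mathrm{tail}}$-generic over $V[G*H]$. A condition $p\in G$ has support bounded in $\rho$ and is identified with an element of $V_\rho$, so $j(p)$ is $p$ followed by trivial entries. So $j''G\subseteq G*H*K$, and $j$ lifts to $j:V[G]\to M[G*H*K]$. Since $K$ adds no $\theta$-sequences of ordinals to $V[G*H]$, the model $M[G*H*K]$ is closed under $\theta$-sequences of $V[G*H*K]$.

\emph{The master condition.} Let $R=\dot R^G$. As $H\subseteq R$ and $|R|\le|\operatorname{trcl}(\dot R)|\le\theta$, the set $j''H$ belongs to $M[G*H*K]$. It is a directed subset of $j(R)$ of size at most $\theta<j(\rho)$, and $j(R)$ is $j(\rho)$-directed closed in $M[G*H*K]$ by elementarity. So $j''H$ has a lower bound $r^*\in j(R)$. Let $H^*\ni r^*$ be $j(R)$-generic over $V[G*H*K]$. Then $j''H\subseteq H^*$, and $j$ lifts to $j:V[G*H]\to M[G*H*K*H^*]$. Put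
\[
U=\{X\in V[G*H]:X\subseteq P_\rho\sigma,\ j''\sigma\in j(X)\}.
\]
Since $\sigma\le\theta<j(\rho)$, we have $j''\sigma\in M$ and $j''\sigma\in j(P_\rho\sigma)$. By the usual argument $U$ is an ultrafilter for subsets in $V[G*H]$, and it is fine, normal and $\rho$-complete for families in $V[G*H]$. It remains to see that $U\in V[G*H]$. The poset $j(R)$ is $\theta^+$-closed in $M[G*H*K]$, hence in $V[G*H*K]$. So $K*H^*$ adds no $\theta$-sequences of ordinals to $V[G*H]$. By \eqref{eq:count}, $U$ can be coded by such a sequence, so $U\in V[G*H]$.
\end{proof}

\begin{lemma}\label{lem:ground}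
If $\rho_0<\rho_1<\cdots$ are supercompact in $V$, then in some forcing extension $V_1$ the following holds for every $n$: $\rho_n$ is supercompact, and it remains so after any $\rho_n$-directed closed forcing.
\end{lemma}

\begin{proof}
Let $V_1$ be the extension by the full support iteration of posets $\dot Q_n$ $(n<\omega)$, where $\dot Q_n$ is given by Lemma~\ref{lem:laver}, applied in $V^{Q_0*\cdots*\dot Q_{n-1}}$, for $\rho_n$ and $\gamma=\rho_{n-1}$ ($\gamma=\omega$ if $n=0$).

We check that $\rho_n$ is supercompact before stage $n$. We may assume that the underlying set of $\dot Q_k$ is contained in $\rho_k$; then the conditions whose entries are decided ordinals are dense in the finite iteration, so for $n\ge1$ the iteration $Q_0*\cdots*\dot Q_{n-1}$ has a dense subset of size at most $\rho_{n-1}<\rho_n$. Such a small forcing preserves the supercompactness of $\rho_n$ (L\'evy--Solovay): we may take the forcing to be in $V_{\rho_n}$, and then every $j:V\to M$ with critical point $\rho_n$ and $M^\sigma\subseteq M$, $\sigma\ge\rho_n$, lifts to $V[g]\to M[g]$, with $M[g]$ closed under $\sigma$-sequences of $V[g]$.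

After stage $n$ the supercompactness of $\rho_n$ is indestructible under $\rho_n$-directed closed forcing. It remains to see that the rest of the iteration, followed by any $\rho_n$-directed closed poset of $V_1$, is $\rho_n$-directed closed in the extension by $Q_0*\cdots*\dot Q_n$. For $m>n$ the iterand $\dot Q_m$ is forced to be $\rho_{m-1}^+$-directed closed, hence $\rho_n$-directed closed. Add the given poset of $V_1$ as a last iterand, using a name forced by $1$ to be a $\rho_n$-directed closed poset, and apply Lemma~\ref{lem:tail} with $\delta=n+1$, $\varepsilon=\omega+1$ and $\kappa=\rho_n$, all supports being permitted.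
\end{proof}

\section{All blocks in one model: proof of Theorem~\ref{thm:A}}\label{sec:A}

\subsection*{The forcing}

Work in $V_1$, the model of Lemma~\ref{lem:ground}. Let $\lambda_0=\omega$, let $\lambda_{n+1}$ be the least inaccessible cardinal above $\rho_n$, and let $a=\sup_n\rho_n$. Supercompact cardinals are limits of inaccessibles, so
\[
\lambda_0<\rho_0<\lambda_1<\rho_1<\cdots,\qquad \sup_n\lambda_n=a,\qquad \lambda_n^{<\lambda_n}=\lambda_n.
\]
Let $A_n$ be the set of partial functions $p$ from $\rho_n\times\lambda_n$ to $\lambda_n$ with $|p|<\lambda_n$, ordered by reverse inclusion, and let $P=\prod_nA_n$ with full support. Put $P_{<n}=\prod_{k<n}A_k$, $P_{\le n}=P_{<n}\times A_n$ and $P_{>n}=\prod_{k>n}A_k$. Let $G$ be $P$-generic over $V_1$, with corresponding parts $G_{<n},G_n,G_{\le n},G_{>n}$, and put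
\[
W_n=V_1[G_{>n}],\qquad\text{so that}\qquad V_1[G]=W_n[G_{\le n}].
\]
We think of $W_n$ as the ground model for block $n$: there $\rho_n$ is still supercompact, and $V_1[G]$ is reached from it by a forcing with the $\lambda_n^+$-chain condition.

\begin{lemma}\label{lem:facts}
\begin{enumerate}
\item[(a)] $W_n$ has no new sequences of length $<\lambda_{n+1}$ of elements of $V_1$, and $\rho_n$ is supercompact in $W_n$.
\item[(b)] $P_{\le n}$ has the $\lambda_n^+$-chain condition in $W_n$.
\item[(c)] $V_1$ and $V_1[G]$ have the same cardinals and the same regular cardinals below $a$.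
\end{enumerate}
\end{lemma}

\begin{proof}
(a) $A_k$ is $\lambda_k$-directed closed, as the union of a directed set of fewer than $\lambda_k$ conditions has size $<\lambda_k$. With full support $P_{>n}$ is therefore $\lambda_{n+1}$-directed closed. This gives the first statement, and since $\lambda_{n+1}>\rho_n$, the second follows from the indestructibility of $\rho_n$ in $V_1$.

(b) In $V_1$ the poset $A_n$ is $\lambda_n^+$-c.c.\ by the $\Delta$-system lemma, because $\lambda_n^{<\lambda_n}=\lambda_n$. Further, $|A_k|=\rho_k$ since $\rho_k$ is inaccessible, so $|P_{<n}|=\rho_{n-1}<\lambda_n$ if $n\ge1$, and $P_{<0}$ is trivial. Hence $P_{\le n}$ is $\lambda_n^+$-c.c.\ in $V_1$: among $\lambda_n^+$ conditions, $\lambda_n^+$ many have the same $P_{<n}$-part, and two of these have compatible $A_n$-parts. An antichain of size $\lambda_n^+<\rho_n<\lambda_{n+1}$ in $W_n$ would be in $V_1$ by (a).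

(c) Let $\delta\in(\lambda_n,\lambda_{n+1}]$ be regular in $V_1$. By (a) it is regular in $W_n$, and by (b) and $\delta\ge\lambda_n^+$ it is regular in $V_1[G]$. Every uncountable regular cardinal of $V_1$ below $a$ lies in one of these intervals. So successor cardinals below $a$ are preserved, hence so are limit cardinals below $a$, and regularity below $a$ is the same in both models.
\end{proof}

Thus in $V_1[G]$ the cardinal $a$ is singular of cofinality $\omega$, $\lambda_n$ and $\rho_n$ are regular, and $\lambda_n^+$ has the same meaning as in $V_1$. Let $\mu=(a^+)^{V_1[G]}$. From now on we work in $V_1[G]$ unless stated otherwise.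

\subsection*{The factors}

\begin{proposition}\label{prop:H}
There is a $(\rho_n,\mu)$-regular ultrafilter $H_n$ with $\chi_{H_n}(\lambda_n^+)=\lambda_n^+$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:facts}(a) there is in $W_n$ a $\rho_n$-complete fine ultrafilter $U_n$ over $I_n=(P_{\rho_n}\mu)^{W_n}$. In $V_1[G]$ let $H_n\supseteq U_n$ be any ultrafilter over $I_n$. The sets $X_\alpha=\{x\in I_n:\alpha\in x\}$, $\alpha<\mu$, are in $H_n$, and each $x\in I_n$ has size $<\rho_n$. So $H_n$ is $(\rho_n,\mu)$-regular.

Let $f:I_n\to\lambda_n^+$ in $V_1[G]$, let $\dot f\in W_n$ be a $P_{\le n}$-name for $f$, and let $p\in G_{\le n}$ force $\dot f:I_n\to\lambda_n^+$. In $W_n$ let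
\[
g(x)=\sup\{\gamma+1:\exists q\le p\ \ q\Vdash\dot f(x)=\gamma\}.
\]
Conditions forcing different values are incompatible, so by Lemma~\ref{lem:facts}(b) there are at most $\lambda_n$ values $\gamma$, and $g(x)<\lambda_n^+$. As $U_n$ is $\rho_n$-complete and $\lambda_n^+<\rho_n$, $g$ is constant on a set in $U_n\subseteq H_n$. Since $f<g$ everywhere, $f$ is bounded below $\lambda_n^+$ on this set. So $\chi_{H_n}(\lambda_n^+)=\lambda_n^+$ by Lemma~\ref{lem:basic}(c).
\end{proof}

The second factor must dominate functions into every infinite regular $\kappa\le\lambda_n$ simultaneously. The generic functions $g_\xi$ have values in $\lambda_n$; we assign to each $\xi$ one target $\kappa=e(\xi)$, and use $g_\xi$ only where its value is below $\kappa$. The sets where this happens must then have the finite intersection property together with the domination requirements.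

\begin{proposition}\label{prop:F}
There is an ultrafilter $F_n$ over $\lambda_n$ with $\chi_{F_n}(\kappa)\ge\rho_n$ for every infinite regular $\kappa\le\lambda_n$.
\end{proposition}

\begin{proof}
For $\xi<\rho_n$ let $g_\xi:\lambda_n\to\lambda_n$, $g_\xi(i)=(\bigcup G_n)(\xi,i)$, and let
\[
N_\xi=W_n[G_{<n}][G_n\restriction(\xi\times\lambda_n)],
\]
where $G_n\restriction(\xi\times\lambda_n)$ is the set of conditions in $G_n$ with domain included in $\xi\times\lambda_n$. Let $C_n\in V_1$ be the poset of partial functions of size $<\lambda_n$ from $\lambda_n$ to $\lambda_n$. Splitting $A_n$ in $V_1$ into the parts with first coordinate below, equal to and above $\xi$, we see by the product lemma that $g_\xi$ is $C_n$-generic over $N_\xi$. Clearly $N_\eta\subseteq N_\xi$ and $g_\eta\in N_\xi$ for $\eta<\xi$.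

Fix in $V_1$ a map $e$ from $\rho_n$ to the set of infinite regular cardinals $\le\lambda_n$ (which is the same in $V_1$ and $V_1[G]$) such that $e$ takes each value unboundedly often; this is possible as there are at most $\lambda_n<\rho_n$ values. For $\xi<\rho_n$ and $f\in N_\xi$, $f:\lambda_n\to e(\xi)$, let
\[
B_{\xi,f}=\{i<\lambda_n:f(i)<g_\xi(i)<e(\xi)\}.
\]
The family of all these sets is a set in $V_1[G]$, because the functions $f\in N_\xi$ are the evaluations by the corresponding part of $G$ of nice names in $V_1$ for $P_{>n}\times P_{<n}\times(A_n\restriction(\xi\times\lambda_n))$.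

\emph{Finite intersections.} We claim that any finitely many of the sets $B_{\xi,f}$ have an intersection that is unbounded in $\lambda_n$. Since $B_{\xi,f}\cap B_{\xi,f'}=B_{\xi,\max(f,f')}$, it suffices to consider $B_{\xi_j,f_j}$ $(1\le j\le k)$ with $\xi_1<\dots<\xi_k$, and we use induction on $k$. Let $Y=\bigcap_{j<k}B_{\xi_j,f_j}$, with $Y=\lambda_n$ if $k=1$. Then $Y$ is unbounded in the regular cardinal $\lambda_n$, so it has size $\lambda_n$. Moreover $Y\in N_{\xi_k}$, since $f_j,g_{\xi_j}\in N_{\xi_k}$ for $j<k$. Given $\beta<\lambda_n$ and $p\in C_n$, pick $i\in Y\setminus(\beta\cup\operatorname{dom}p)$. Then $p\cup\{(i,f_k(i)+1)\}$ is a condition, and $f_k(i)<f_k(i)+1<e(\xi_k)$. So by genericity of $g_{\xi_k}$ over $N_{\xi_k}$ there is $i\ge\beta$ in $Y\cap B_{\xi_k,f_k}$.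

\emph{The cofinalities.} Let $F_n$ be an ultrafilter over $\lambda_n$ containing all sets $B_{\xi,f}$. Let $\kappa\le\lambda_n$ be infinite regular and let $f_\tau:\lambda_n\to\kappa$ $(\tau<\sigma)$ be given, where $\sigma<\rho_n$. By Lemma~\ref{lem:facts}(b) each $f_\tau$ has a nice $P_{\le n}$-name in $W_n$ that involves at most $\lambda_n$ conditions. The $A_n$-parts of these conditions have size $<\lambda_n$, so together they mention at most $\lambda_n<\rho_n$ first coordinates. Hence $f_\tau\in N_{\xi_\tau}$ for some $\xi_\tau<\rho_n$. As $\rho_n$ is regular and $e$ takes the value $\kappa$ unboundedly often, there is $\xi<\rho_n$ with $\xi\ge\sup_\tau\xi_\tau$ and $e(\xi)=\kappa$. Then $B_{\xi,f_\tau}\in F_n$ for all $\tau$, so the function that equals $g_\xi$ where $g_\xi<\kappa$, and $0$ elsewhere, is above every $f_\tau$ modulo $F_n$. So fewer than $\rho_n$ functions are never cofinal.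
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Start with a model of ZFC with infinitely many supercompact cardinals and pass to $V_1[G]$ as above. Since $\lambda_n^+<\rho_n<\mu$, Propositions~\ref{prop:H} and~\ref{prop:F} and Lemma~\ref{lem:two} show that $B_n=H_n\times F_n$ is a $(\lambda_n,\mu)$-block. Let $E$ be a nonprincipal ultrafilter over $\omega$ and $D=\sum_EB_n$. Proposition~\ref{prop:glue}(ii),(iii) gives (3), because the only cardinals in $[a,\mu]$ are $a$ and $\mu=a^+$. By Proposition~\ref{prop:glue}(i), Proposition~\ref{prop:absorb} applies to $D$ and gives $D'=R\times D$, which is $(\omega,\mu)$-regular and has the same cofinality function as $D$. This is (1) and (2).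
\end{proof}

In this model the implication asked for in the Question already fails for the pair $(\omega,\mu)$.

\section{A positive answer: proof of Theorem~\ref{thm:B}}\label{sec:B}

For singular $\nu$, $(\nu,\nu)$-regularity is not directly a statement about $\chi_D(\nu)$. The following lemma reduces it to other regularity properties.

\begin{lemma}\label{lem:sing}
Let $\nu$ be singular. Then $D$ is $(\nu,\nu)$-regular if and only if $D$ is $(\operatorname{cf}\nu,\operatorname{cf}\nu)$-regular or $(\nu',\nu)$-regular for some infinite $\nu'<\nu$.
\end{lemma}

\begin{proof}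
Let $\langle\nu_\xi:\xi<\operatorname{cf}\nu\rangle$ be an increasing sequence of infinite cardinals cofinal in $\nu$.

($\Leftarrow$) The second alternative suffices by Lemma~\ref{lem:basic}(a). For the first, let $Y_\xi$ $(\xi<\operatorname{cf}\nu)$ be a witness, and for $\alpha<\nu$ put $X_\alpha=Y_{\xi(\alpha)}$, where $\xi(\alpha)$ is the least $\xi$ with $\alpha<\nu_\xi$. Given $i$, the set $\{\xi:i\in Y_\xi\}$ has size $<\operatorname{cf}\nu$, so it is bounded by some $\xi^*<\operatorname{cf}\nu$. Hence $i\in X_\alpha$ implies $\alpha<\nu_{\xi^*}$, and $i$ is in fewer than $\nu$ of the $X_\alpha$.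

($\Rightarrow$) Let $X_\alpha$ $(\alpha<\nu)$ be a witness, and let $h(i)$ be the least $\xi$ with $|\{\alpha:i\in X_\alpha\}|<\nu_\xi$. If $D$ is not $(\operatorname{cf}\nu,\operatorname{cf}\nu)$-regular, then by Lemma~\ref{lem:basic}(d) the function $h:I\to\operatorname{cf}\nu$ is bounded on a set in $D$: there are $\xi<\operatorname{cf}\nu$ and $Y\in D$ with $h\le\xi$ on $Y$. The sets $X_\alpha\cap Y$ witness $(\nu_\xi,\nu)$-regularity.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $S_D$ be the class of infinite regular $\lambda$ with $\chi_D(\lambda)\ne\lambda$. By Lemma~\ref{lem:basic}(d), $\lambda\in S_D$ if and only if $D$ is $(\lambda,\lambda)$-regular. We first show: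
\begin{equation}\label{eq:init}
\text{if }\lambda\in S_D,\text{ then }D\text{ is }(\omega,\lambda)\text{-regular}.
\end{equation}
If $\lambda=\omega$, this is what was just said. Let $\lambda>\omega$. By Lemma~\ref{lem:basic}(d) there is $f:I\to\lambda$ which is not bounded by any $\gamma<\lambda$ on a set in $D$. The image $f(D)=\{X\subseteq\lambda:f^{-1}(X)\in D\}$ contains no bounded subset of $\lambda$, hence, $\lambda$ being regular, no set of size $<\lambda$. So it is a uniform ultrafilter over $\lambda$. By hypothesis it is $(\omega,\lambda)$-regular, and pulling a witness back along $f$ we see that $D$ is $(\omega,\lambda)$-regular.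

By \eqref{eq:init} and Lemma~\ref{lem:basic}(a), $S_D$ is an initial segment of the infinite regular cardinals. We now show that $S_D$ determines whether $D$ is $(\nu,\mu)$-regular, for all infinite $\nu\le\mu$.

\emph{Case 1: $\mu$ is regular.} Then $D$ is $(\nu,\mu)$-regular if and only if $\mu\in S_D$. If $D$ is $(\nu,\mu)$-regular, it is $(\mu,\mu)$-regular by Lemma~\ref{lem:basic}(a). If $\mu\in S_D$, then $D$ is $(\omega,\mu)$-regular by \eqref{eq:init}, hence $(\nu,\mu)$-regular.

\emph{Case 2: $\mu$ is singular and all infinite regular $\lambda<\mu$ are in $S_D$.} Then $D$ is $(\omega,\mu)$-regular, hence $(\nu,\mu)$-regular for all infinite $\nu\le\mu$. Indeed, let $\mu_\xi$ $(\xi<\operatorname{cf}\mu)$ be increasing infinite regular cardinals cofinal in $\mu$. By \eqref{eq:init} there are witnesses $Z_\xi$ $(\xi<\operatorname{cf}\mu)$ of $(\omega,\operatorname{cf}\mu)$-regularity and $X^\xi_\alpha$ $(\alpha<\mu_\xi)$ of $(\omega,\mu_\xi)$-regularity. For $\alpha<\mu$ put $X_\alpha=Z_\xi\cap X^\xi_\alpha$, where $\xi$ is least with $\alpha<\mu_\xi$. Each $i$ is in finitely many $Z_\xi$, and for each of these $\xi$ in finitely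 many $X^\xi_\alpha$.

\emph{Case 3: $\mu$ is singular and some infinite regular $\lambda<\mu$ is not in $S_D$.} First let $\nu<\mu$. Then $D$ is not $(\nu,\mu)$-regular. Otherwise let $\lambda'=\max(\nu,\lambda)^+<\mu$. By Lemma~\ref{lem:basic}(a) $D$ is $(\lambda',\lambda')$-regular, so $\lambda'\in S_D$, and $\lambda\in S_D$ because $S_D$ is an initial segment, a contradiction. Now let $\nu=\mu$. By Lemma~\ref{lem:sing} and what we have just shown, $D$ is $(\mu,\mu)$-regular if and only if $\operatorname{cf}\mu\in S_D$.

If $D$ and $D'$ have the same cofinality function, then $S_D=S_{D'}$, so they have the same regularity properties.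
\end{proof}

\begin{thebibliography}{9}

\bibitem{donder}
H.-D. Donder, \emph{Regularity of ultrafilters and the core model}, Israel J. Math. 63 (1988).

\bibitem{laver}
Laver, \emph{Making the supercompactness of $\kappa$ indestructible under $\kappa$-directed closed forcing}, Israel J. Math. 29 (1978).

\bibitem{lipparini}
Paolo Lipparini, \emph{More Results on Regular Ultrafilters in ZFC}, arXiv:0810.5587 (2008).

\end{thebibliography}

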